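# Semistable local rings that are not of log canonical type

## 1. The guess that stability forces log canonical type

Let $I$ be an ideal of finite colength in a local ring. One can measure its size by the colength, or by the growth of the colengths of its powers. Lech's inequality compares the two measures, and the best constant in it is a number attached to the ring. For some rings this number drops to its smallest possible value, $1$, after power series variables are added. Such a ring is "stable". Does stability force the singularity to be mild, in the sense of the minimal model program? One would first guess that it does, and this guess is the conjecture of Linquan Ma and Ilya Smirnov ("Lech-Mumford constant and stability of local rings", arXiv:2508.19893 (2025)) discussed here. We first make it precise and test it.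

**Multiplicity and the Lech–Mumford constant.** Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ and $I$ an $\mathfrak m$-primary ideal. Write $\ell$ for length, and
$$\operatorname{e}(I)=\lim_{k\to\infty}\frac{d!\,\ell(R/I^k)}{k^d},\qquad \operatorname{lm}(R)=\sup_{\sqrt I=\mathfrak m}\frac{\operatorname{e}(I)}{d!\,\ell(R/I)} .$$
Lech's inequality $\operatorname{e}(I)\le d!\operatorname{e}(\mathfrak m)\ell(R/I)$ says $\operatorname{lm}(R)\le \operatorname{e}(\mathfrak m)$. Also $\operatorname{lm}(R)\ge1$ always. For $I=\mathfrak m^j$ the quotient is $j^d\operatorname{e}(\mathfrak m)/(d!\,\ell(R/\mathfrak m^j))$, which tends to $1$. Finally, $\operatorname{lm}(R)$ depends only on the completion, because primary ideals of $R$ and $\widehat R$ correspond, with the same quotients.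

**Semistable and lim-stable.** Following Mumford, $R$ is semistable if $\operatorname{lm}(R[[T]])=1$. Following Ma and Smirnov, $R$ is lim-stable if $\lim_{n\to\infty}\operatorname{lm}(R[[T_1,\dots,T_n]])=1$.

A regular ring has $\operatorname{e}(\mathfrak m)=1$, so $\operatorname{lm}=1$, and it is semistable. The node $Q=\kappa[[x,y]]/(xy)$ shows why a variable is added. Here $\operatorname{e}(\mathfrak m)=2$ and $\ell(Q/\mathfrak m)=1$, so $\operatorname{lm}(Q)=2$. In $Q[[T]]$ the ideal $(x,y,T)^2$ has multiplicity $8$ and colength $4$, with quotient $8/(2!\cdot 4)=1$. We shall see in Section 7 that no monomial ideal does worse.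

The limit exists, and semistable implies lim-stable, by the following lemma.

**Lemma 1.** $\operatorname{lm}(Q[[T]])\le\operatorname{lm}(Q)$ for every Noetherian local ring $Q$ of dimension $d$.

*Proof.* The purpose is to replace an ideal of $Q[[T]]$ by a chain of ideals of $Q$. Let $I\subset Q[[T]]$ be primary and
$$I_j=\{c\in Q:\ cT^j+(\text{higher order in }T)\in I\}.$$
Multiplication by $T$ gives $I_j\subset I_{j+1}$. Since $I$ contains a power of the maximal ideal, each $I_j$ is primary or equal to $Q$, and $I_j=Q$ for $j\gg0$. Put $\operatorname{in}(I)=\{\sum c_jT^j:c_j\in I_j\}$, an ideal because the $I_j$ increase. Filtering $Q[[T]]/I$ by the images of $(T^j)$, the successive quotients are $Q/I_j$, so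
$$\ell(Q[[T]]/I)=\sum_j\ell(Q/I_j)=\ell(Q[[T]]/\operatorname{in}(I)).$$

If $c_i\in I_{j_i}$ for $i=1,\dots,k$, multiply the corresponding elements $c_iT^{j_i}+\cdots$ of $I$. This shows $c_1\cdots c_k\in (I^k)_{j_1+\dots+j_k}$. Hence $\operatorname{in}(I)^k\subset\operatorname{in}(I^k)$. So $\ell(Q[[T]]/\operatorname{in}(I)^k)\ge \ell(Q[[T]]/I^k)$, and $\operatorname{e}(I)\le\operatorname{e}(\operatorname{in}(I))$.

The ideal $\operatorname{in}(I)^k$ is generated by elements $cT^u$ and contains a power of $T$, so it consists of all $\sum c_uT^u$ with $c_u$ in certain ideals $K_u$. If $u\ge jk$ then $K_u\supset I_j^k$. Grouping the $u$ with $jk\le u<(j+1)k$,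
$$\ell(Q[[T]]/\operatorname{in}(I)^k)\le k\sum_j\ell(Q/I_j^k).$$
Multiply by $(d+1)!/k^{d+1}$ and let $k\to\infty$. With sums over the finitely many $j$ with $I_j\neq Q$,
$$\operatorname{e}(I)\le(d+1)\sum_j\operatorname{e}(I_j)\le(d+1)!\operatorname{lm}(Q)\sum_j\ell(Q/I_j)=(d+1)!\operatorname{lm}(Q)\,\ell(Q[[T]]/I).\qquad\square$$

**Log canonical type.** Let $R$ be a normal local domain essentially of finite type over a field of characteristic zero and $X=\operatorname{Spec}R$. Let $\Delta$ be an effective $\mathbb Q$-divisor with $K_X+\Delta$ $\mathbb Q$-Cartier. For $\pi:Y\to X$ proper birational with $Y$ normal, write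
$$K_Y+\pi_*^{-1}\Delta=\pi^*(K_X+\Delta)+\sum_Fa(F;X,\Delta)F,$$
with $F$ running over the exceptional prime divisors. The pair is log canonical if $a(F;X,\Delta)\ge-1$ for all such $\pi$ and $F$. The ring $R$ is of log canonical type if $(X,\Delta)$ is log canonical for some such $\Delta$. (Textbook fact: it is enough to check the inequalities on one log resolution on which all coefficients of $\pi_*^{-1}\Delta$ are at most $1$.)

**Conjecture (Ma–Smirnov).** A lim-stable normal local domain essentially of finite type over a field of characteristic zero (e.g. a semistable one) is of log canonical type.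

*Dimension at most one.* A normal local domain of dimension $\le1$ is regular. Every proper birational morphism from a normal scheme to its spectrum is an isomorphism, so $\Delta=0$ works and the guess is right.

*Cones over plane curves.* Let $R$ be the local ring at the vertex of the cone over a smooth plane curve $C$ of degree $\delta\ge2$. Blow up the vertex: $Y$ is smooth, the exceptional curve is $E\cong C$, and $-E|_E=h$ is the hyperplane class. Since $K_X$ is Cartier, $K_Y=\pi^*K_X+aE$, and adjunction gives $(\delta-3)h\sim K_C\sim(K_Y+E)|_E\sim-(a+1)h$. So $a=2-\delta$. If $\delta\le3$, then $(X,0)$ is log canonical. If $\delta\ge4$, then $R$ is not of log canonical type: $\Delta$ would be $\mathbb Q$-Cartier because $K_X$ is, and subtracting its pullback only lowers the discrepancy below $a<-1$. On the other side, in $R[[T]]$ the ideal $(\mathfrak m,T)^2$ has multiplicity $8\delta$ and colength $1+4=5$, so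
$$\operatorname{lm}(R[[T]])\ge\frac{8\delta}{3!\cdot5}=\frac{4\delta}{15},$$
which exceeds $1$ exactly when $\delta\ge4$. The test agrees with the guess for semistability. For lim-stability the same ideal says nothing. With $n$ variables the quotient is $2^{n+2}\delta/((n+2)!(n+4))$, which tends to $0$. Better ideals are needed, and Section 2 finds them.

The guess survives in dimension two, and fails after that.

**Theorem 1.** The conjecture fails in every dimension $d\ge3$ (even for semistable rings), and it holds in every dimension $d\le2$.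

For surfaces the precise statement is as follows. Let $\dim R=2$, and let $\pi:Y\to X$ be a log resolution with exceptional curves $E_i$, $E=\sum E_i$. The matrix $(E_i\cdot E_j)$ is negative definite, so there is a unique exceptional $\mathbb Q$-divisor $A=\sum A_iE_i$ with $A\cdot E_j=(K_Y+E)\cdot E_j$ for all $j$. The surface $X$ is called numerically log canonical if all $A_i\ge0$ on every log resolution. For the cone above, $A=(3-\delta)E$.

**Theorem 2.** A lim-stable $2$-dimensional normal local domain essentially of finite type over a field of characteristic $0$ is numerically log canonical, hence log canonical (with $\Delta=0$).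

## 2. Surfaces: ideals that detect a negative coefficient of $A$

Let $\dim R=2$, with ground field $k$ and residue field $\kappa$.

**Conventions.** Lift a transcendence basis of $\kappa/k$ to $R$. The nonzero polynomials in the lifts are units of $R$, so $R$ contains the purely transcendental field $k_1$ they generate, and $\kappa$ is finite over $k_1$. For a regular $Y$ over $X$ the sequence $0\to\Omega_{k_1/k}\otimes\mathcal O_Y\to\Omega_{Y/k}\to\Omega_{Y/k_1}\to0$ is exact with locally free terms, and its first term is free. So $\omega_{Y/k}\cong\omega_{Y/k_1}$, and replacing $k$ by $k_1$ changes nothing. Hence we assume $\kappa/k$ finite. Then $R$ is the local ring of a closed point of a normal surface over $k$. Degrees and Euler characteristics on exceptional curves are computed by lengths over $R$ (that is, $\dim_k$ divided by $[\kappa:k]$). For an effective exceptional divisor $D$, adjunction gives $\omega_D\cong\mathcal O_D(K_Y+D)$, and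
$$\chi(\mathcal O_D)=-\tfrac12D\cdot(D+K_Y).\tag{1}$$
For $D=E_j$ this is $\deg\omega_{E_j}=-2\chi(\mathcal O_{E_j})$. It passes from $D$ to $D+E_j$ because $\chi(\mathcal O_{D+E_j})=\chi(\mathcal O_D)+\chi(\mathcal O_{E_j}(-D))=\chi(\mathcal O_D)+\chi(\mathcal O_{E_j})-D\cdot E_j$.

We also use negativity: if $Z$ is an exceptional $\mathbb Q$-divisor with $Z\cdot E_j\le0$ for all $j$, then $Z\ge0$. Write $Z=P-M$ with $P,M\ge0$ without common components. If $M\ne0$, then $Z\cdot M\ge-M^2>0$, while $Z\cdot M\le0$ by hypothesis. If moreover $Z\cdot E_j<0$ for all $j$, no coefficient of $Z$ vanishes, since $E_j\not\subset\operatorname{Supp}Z$ gives $Z\cdot E_j\ge0$.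

Suppose that $A_1<0$ on some log resolution. We show that $R$ is not lim-stable.

**Step 1: a divisor $Z$ with $(K_Y+E)\cdot Z>0$.** We want a filtration direction along which the negative $A_1$ is visible. Let $E_1^*$ be the exceptional $\mathbb Q$-divisor with $E_1^*\cdot E_j=-\delta_{1j}$, and $H$ the one with $H\cdot E_j=-1$ for all $j$. Then $A\cdot E_1^*=-A_1>0$. For small rational $\varepsilon>0$, a suitable positive multiple $Z$ of $E_1^*+\varepsilon H$ is integral, has $Z\cdot E_j<0$ for all $j$, and
$$c:=(K_Y+E)\cdot Z=A\cdot Z>0 .$$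
By negativity $Z=\sum z_iE_i$ is effective with full support. The bundle $\mathcal O_Y(-Z)$ has positive degree on every exceptional curve, so it is $\pi$-ample. Put $\epsilon_Z:=-Z^2>0$.

**Step 2: the colengths of the filtration.** For real $x\ge0$ put $\mathfrak a_x=H^0(Y,\mathcal O_Y(-\lceil xZ\rceil))\subset H^0(Y,\mathcal O_Y)=R$ and $f(x)=\ell(R/\mathfrak a_x)$. These ideals decrease in $x$, $\mathfrak a_0=R$, and $\mathfrak a_x\mathfrak a_y\subset\mathfrak a_{x+y}$ because $\lceil xZ\rceil+\lceil yZ\rceil\ge\lceil (x+y)Z\rceil$. For $x>0$ they lie in $\mathfrak m$. They contain a power of $\mathfrak m$, since $\mathfrak m\mathcal O_Y\subset\mathcal O_Y(-E)$. We estimate $f$ from above to second order and from below to first order.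

*Upper bound.* Let $x>0$ and $D=\lceil xZ\rceil$. Then $R/\mathfrak a_x$ embeds in $H^0(\mathcal O_D)$. Also $H^1(\mathcal O_Y)\to H^1(\mathcal O_D)$ is surjective, since fibers have dimension $\le1$, and $H^1(\mathcal O_Y)$ has finite length. So $f(x)\le\chi(\mathcal O_D)+O(1)$. Write $D=xZ+\delta(x)$ with $\delta(x)=\sum\delta_i(x)E_i$ and $\delta_i(x)=\lceil xz_i\rceil-xz_i$. Each $\delta_i$ has values in $[0,1)$, is $1$-periodic, and has mean $\frac12$. Inserting in (1),
$$f(x)\le\tfrac12\epsilon_Zx^2-\tfrac12xZ\cdot(K_Y+2\delta(x))+O(1).\tag{2}$$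

*Lower bound.* For integers $j\gg0$, $H^1(\mathcal O_Y(-jZ))=0$ by Serre vanishing, so $f(j)=h^0(\mathcal O_{jZ})\ge\chi(\mathcal O_{jZ})=\frac12\epsilon_Zj^2-\frac12jZ\cdot K_Y$. Since $f$ is nondecreasing, $f(x)\ge\frac12\epsilon_Zx^2-O(1+x)$ for all $x\ge0$.

**Step 3: ideals in $R[[T_1,\dots,T_n]]$.** The variables let us average $f$ against a smooth weight, so that the oscillation of $\delta$ is replaced by its mean. Fix $n\ge1$, a real $\xi>0$ and an integer $p>0$. With $|u|=u_1+\dots+u_n$ and $r_+=\max(r,0)$, put
$$J=\Big\{\sum c_uT^u:\ c_u\in\mathfrak a_{\xi(1-|u|/p)_+}\Big\}\subset\mathcal S=R[[T_1,\dots,T_n]].$$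
It is an ideal since the index decreases when $u$ grows, and it is primary. Because $\sum_l(1-|u_l|/p)_+\ge(k-|\sum u_l|/p)_+$ for $k$ exponents,
$$J^k\subset\Big\{\sum c_uT^u:c_u\in\mathfrak a_{\xi(k-|u|/p)_+}\Big\}.$$
Hence
$$\ell(\mathcal S/J^k)\ge\sum_{|u|<kp}f\big(\xi(k-|u|/p)\big)\ge\tfrac12\epsilon_Z\xi^2\sum_{|u|<kp}(k-|u|/p)^2-O(k^{n+1}).$$
The last sum is $k^2(kp)^n\int_{v\ge0,|v|<1}(1-|v|)^2dv+O(k^{n+1})$, and
$$\int_{v\ge0,\,|v|<1}(1-|v|)^2dv=\int_0^1(1-\rho)^2\frac{\rho^{n-1}}{(n-1)!}d\rho=\frac{2}{(n+2)!}.$$
Since $\dim\mathcal S=n+2$, we get $\operatorname{e}(J)\ge\epsilon_Z\xi^2p^n$. As $f$ is monotone, the Riemann sums of the next line converge: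
$$p^{-n}\ell(\mathcal S/J)=p^{-n}\sum_{|u|<p}f\big(\xi(1-|u|/p)\big)\xrightarrow[p\to\infty]{}\int_0^1f(\xi(1-\rho))\frac{\rho^{n-1}}{(n-1)!}d\rho=\frac{1}{\xi(n-1)!}\int_0^\xi f(y)\Big(1-\frac y\xi\Big)^{n-1}dy .$$
The right side is positive since $f\ge1$ on $(0,\infty)$. Dividing,
$$\operatorname{lm}(R[[T_1,\dots,T_n]])\ge\frac{\epsilon_Z\,\xi^3}{n(n+1)(n+2)\int_0^\xi f(y)(1-y/\xi)^{n-1}dy}.$$
Put $\xi=ns$ with $s>0$ fixed and let $n\to\infty$. For $n\ge2$ we have $(1-\frac y{ns})^{n-1}\le e^{-y/(2s)}$, and $f(y)=O(1+y^2)$, so dominated convergence gives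
$$\lim_{n\to\infty}\operatorname{lm}(R[[T_1,\dots,T_n]])\ge\frac{\epsilon_Z\,s^3}{\int_0^\infty f(y)e^{-y/s}dy}\qquad\text{for every }s>0.\tag{3}$$

**Step 4: the limit exceeds $1$.** We evaluate the integral for large $s$. The function $\delta_i-\frac12$ is periodic with mean $0$, so it has a bounded primitive $\Phi_i$ with $\Phi_i(0)=0$, and
$$\int_0^\infty y\big(\delta_i(y)-\tfrac12\big)e^{-y/s}dy=-\int_0^\infty\Phi_i(y)\Big(1-\frac ys\Big)e^{-y/s}dy=O(s).$$
Thus $\int_0^\infty y\,\delta_i(y)e^{-y/s}dy=\frac12s^2+O(s)$. With (2), $\int_0^\infty y^2e^{-y/s}dy=2s^3$ and $\int_0^\infty ye^{-y/s}dy=s^2$,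
$$\int_0^\infty f(y)e^{-y/s}dy\le\epsilon_Zs^3-\tfrac12Z\cdot(K_Y+E)s^2+O(s)=\epsilon_Zs^3-\tfrac c2s^2+O(s),$$
which is smaller than $\epsilon_Zs^3$ for $s\gg0$. By (3) the limit is $>1$, so $R$ is not lim-stable. Hence a lim-stable $R$ is numerically log canonical.

## 3. Surfaces: numerically log canonical implies log canonical

It remains to see that $K_X$ is $\mathbb Q$-Cartier when $X$ is numerically log canonical. This can be taken from the classification of numerically log canonical surface singularities (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, §4.1; see also Fujino, *Minimal model theory for log surfaces*, Publ. RIMS 48 (2012)). Here is a direct argument, over any residue field.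

**Lemma 2 (vanishing).** Let $Y\to X$ be a resolution and $\mathcal L$ a line bundle with $\mathcal L\cdot E_j=(K_Y+N+\Theta)\cdot E_j$ for all $j$, where $N$ is a $\mathbb Q$-divisor with $N\cdot E_j\ge0$ for all $j$ and $\Theta=\sum\theta_jE_j$ with $0\le\theta_j<1$. Then $H^1(Y,\mathcal L)=0$.

*Proof.* We show $H^1(Z,\mathcal L|_Z)=0$ for every exceptional $Z=\sum z_jE_j>0$ by induction on $\sum z_j$. Write $Z-\Theta=P-M$ with $P,M\ge0$ without common components. As $z_j\ge1>\theta_j$ on $\operatorname{Supp}Z$ and $\theta_j\ge0$ off it, $\operatorname{Supp}P=\operatorname{Supp}Z$. Since $P^2<0$, some $E_j\subset\operatorname{Supp}Z$ has $P\cdot E_j<0$, and then $(Z-\Theta)\cdot E_j\le P\cdot E_j<0$. In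
$$0\to\mathcal L(-(Z-E_j))|_{E_j}\to\mathcal L|_Z\to\mathcal L|_{Z-E_j}\to0$$
the left bundle has degree $(\mathcal L-Z+E_j)\cdot E_j=\deg\omega_{E_j}+(N+\Theta-Z)\cdot E_j>\deg\omega_{E_j}$, so its $H^1$ vanishes by duality. The $H^1$ on the right vanishes by induction (or $Z=E_j$). The powers of $\mathcal O_Y(-E)$ and of $\mathfrak m\mathcal O_Y$ are cofinal, so the theorem on formal functions says that the completion of the finitely generated module $H^1(Y,\mathcal L)$ is $\varprojlim_n H^1(\mathcal L|_{nE})=0$. $\square$

We also use this remark. **(∗)** *Let $\Gamma$ be a connected reduced projective curve and $\mathcal M$ a line bundle of degree $\le0$ on each component. Then a nonzero section is nowhere zero, so $\mathcal M\cong\mathcal O_\Gamma$ and all degrees are $0$.* If the section is not identically zero on a component, the degree there is $\ge0$, hence $0$, and the section has no zero on that component. So it is not identically zero on any component meeting this one, and connectedness finishes.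

**Lemma 3.** If $X$ is numerically log canonical, then $K_X$ is $\mathbb Q$-Cartier.

*Proof.* We may assume $X$ is not regular.

**Step 1: the divisor $B$ on the minimal resolution.** This step puts the hypothesis in a form with coefficients in $[0,1]$. By Castelnuovo's criterion, curves with $K_Y\cdot E_j<0$ on a resolution can be contracted to regular points. So there is a resolution $Y\to X$ with $K_Y\cdot E_j\ge0$ for all $j$. Let $B=\sum b_jE_j$ be the exceptional $\mathbb Q$-divisor with $(K_Y+B)\cdot E_j=0$ for all $j$. Then $B\cdot E_j\le0$, so $B\ge0$. The curve $E$ is connected by Zariski's main theorem. If $B\neq0$, then $\operatorname{Supp}B=E$: otherwise some $E_j\not\subset\operatorname{Supp}B$ meets $\operatorname{Supp}B$, and $B\cdot E_j>0$. Choose a log resolution $Y'$ with $g:Y'\to Y$, exceptional divisor $E_{Y'}$ over $X$ and numerical divisor $A'$. Both $E_{Y'}-A'$ and $g^*B-K_{Y'/Y}$ are exceptional divisors whose sum with $K_{Y'}$ has degree $0$ on all exceptional curves. So they agree, and $B=g_*(E_{Y'}-A')$. Since $A'\ge0$, all $b_j\le1$.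

Let $E'=\lfloor B\rfloor$, the sum of the $E_j$ with $b_j=1$, and $\Theta=B-E'$, with coefficients in $[0,1)$. Numerically $-E'\equiv K_Y+\Theta$. So Lemma 2 gives
$$H^1(Y,\mathcal P(-E'))=0\quad\text{whenever }\mathcal P\cdot E_j\ge0\text{ for all }j.\tag{4}$$
With $\mathcal P=\mathcal O_Y$, the local ring $R$ surjects onto $H^0(\mathcal O_{E'})$, so $E'$ is connected if nonempty. For $E_j\subset E'$,
$$\deg\omega_{E'}|_{E_j}=(K_Y+E')\cdot E_j=-\Theta\cdot E_j\le0.\tag{5}$$

**Step 2: the case $E'\ne0$, $H^1(\mathcal O_{E'})\neq0$.** We show $K_X\sim0$. By duality $H^0(\omega_{E'})\ne0$, so (∗) gives $\omega_{E'}\cong\mathcal O_{E'}$, and $\Theta\cdot E_j=0$ for $E_j\subset E'$ by (5). As $B\ne0$ has support $E$, every component outside $E'$ has positive coefficient in $\Theta$. If $E'\ne E$, one of them would meet some $E_j\subset E'$, giving $\Theta\cdot E_j>0$. So $B=E'=E$, and $\mathcal O_Y(K_Y+E)|_E=\omega_E\cong\mathcal O_E$. Since $H^1(\mathcal O_Y(K_Y))=0$ by Lemma 2, the nowhere zero section on $E$ lifts to $Y$. Its zero set is closed, and every nonempty closed subset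 of $Y$ meets $E$ because $X$ is local and $\pi$ is proper. So the lift is nowhere zero, $K_Y+E\sim0$, and $K_X\sim0$.

**Step 3: the case $E'=0$ or $H^1(\mathcal O_{E'})=0$.** First, we upgrade (4) to
$$H^1(Y,\mathcal P)=0\quad\text{whenever }\mathcal P\cdot E_j\ge0\text{ for all }j.\tag{6}$$
If $E'=0$ this is (4). Otherwise (4) embeds $H^1(\mathcal P)$ in $H^1(\mathcal P|_{E'})$, dual to $H^0(\omega_{E'}\otimes\mathcal P^{-1})$, whose degrees are $\le0$ by (5). A nonzero section would, by (∗), force $\deg\omega_{E'}|_{E_j}=\mathcal P\cdot E_j\ge0$. Then $\deg\omega_{E'}=0$ and $\chi(\mathcal O_{E'})=0$, contradicting $h^0(\mathcal O_{E'})\ge1$, $h^1(\mathcal O_{E'})=0$.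

Now choose $m\ge1$ with $mB$ integral and put $\mathcal M=\mathcal O_Y(m(K_Y+B))$. All degrees $\mathcal M\cdot E_j$ are $0$, and we construct a nowhere zero section. Let $Z_1=E_1$. As long as some $E_j$ has $Z_i\cdot E_j>0$, put $Z_{i+1}=Z_i+E_j$. The process stops. Take an integral effective $W$ with full support and $W\cdot E_j\le0$ for all $j$. Then $Z_i\le W$ for all $i$: if $Z_i\le W$, $Z_i\cdot E_j>0$ and the coefficients of $E_j$ in $Z_i$ and $W$ were equal, then $W\cdot E_j\ge Z_i\cdot E_j>0$. Let $Z$ be the last divisor, so $Z\cdot E_j\le0$ for all $j$. In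
$$0\to\mathcal M(-Z_i)|_{E_j}\to\mathcal M|_{Z_{i+1}}\to\mathcal M|_{Z_i}\to0$$
the left bundle has negative degree, so $H^0(\mathcal M|_{Z_{i+1}})\to H^0(\mathcal M|_{Z_i})$ is injective. Hence $H^0(\mathcal M|_Z)\to H^0(\mathcal M|_{E_1})$ is injective. By (6), $H^1(\mathcal O_Y)=0$, so $H^1(\mathcal O_Z)=0$ and
$$h^0(\mathcal M|_Z)\ge\chi(\mathcal M|_Z)=\chi(\mathcal O_Z)+\mathcal M\cdot Z=\chi(\mathcal O_Z)=h^0(\mathcal O_Z)\ge1 .$$
By (6), $H^1(\mathcal M(-Z))=0$, so a nonzero section of $\mathcal M|_Z$ lifts to a section $\sigma$ of $\mathcal M$, and $\sigma|_{E_1}\ne0$. By (∗) on $E$, $\sigma$ is nowhere zero on $E$, hence on $Y$ as in Step 2. So $m(K_Y+B)\sim0$ and $mK_X\sim0$. $\square$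

**End of the proof of Theorem 2.** Let $R$ be lim-stable of dimension $2$. By Section 2 it is numerically log canonical, so $K_X$ is $\mathbb Q$-Cartier. On a log resolution write $K_Y=\pi^*K_X+\sum a_iE_i$. Then $(K_Y+E)\cdot E_j=\sum_i(a_i+1)E_i\cdot E_j$, so $A_i=a_i+1$. Every exceptional prime divisor on a normal model appears on a log resolution dominating that model, so $A_i\ge0$ everywhere says that $(X,0)$ is log canonical. $\square$

Together with the case of dimension $\le1$ in Section 1, this proves the second half of Theorem 1.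

## 4. Two ruled surfaces with the same intersection numbers

A sensible person now repeats Section 2 in dimension three. The argument there reads only intersection numbers, and by Section 3 these numbers decide everything on a surface. In dimension three this breaks down. Being of log canonical type asks for an effective $\Delta$ with $K_X+\Delta$ $\mathbb Q$-Cartier. On a cone this is a question about sections of line bundles, and two surfaces with the same intersection numbers can differ in sections. Here is such a pair.

Let $k$ be any field of characteristic $0$, $f=xyz+5(x^3+y^3+z^3)$ and $C=\{f=0\}\subset\mathbb P^2_k$.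

The curve $C$ is smooth. At a singular point over $\bar k$ we would have $yz=-15x^2$, $xz=-15y^2$, $xy=-15z^2$. If $xyz=0$, then $xyz=-15x^3=-15y^3=-15z^3$ forces $x=y=z=0$. Otherwise the product of the equations is $(xyz)^2=-3375(xyz)^2$, i.e. $3376=0$, which is false. So $C$ is a geometrically integral smooth plane cubic with $\omega_C\cong\mathcal O_C$, $H^0(\mathcal O_C)=k$ and $H^1(\mathcal O_C)\cong k$. Let $A=\mathcal O_C(1)$, of degree $3$ (from here on, $A$ denotes this bundle). Let
$$0\to\mathcal O_C\xrightarrow{\ e\ }E\to\mathcal O_C\to0$$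
be a non-split extension, with class $0\ne\eta\in H^1(\mathcal O_C)$. Put
$$R=\bigoplus_{m\ge0}R_m,\qquad R_m=H^0(C,\operatorname{Sym}^mE\otimes A^m),\qquad\mathfrak m=R_+ .$$

**Theorem 3.** $R_{\mathfrak m}$ is a $3$-dimensional normal local domain essentially of finite type over $k$. It is semistable, $\operatorname{lm}(R_{\mathfrak m}[[T]])=1$, but it is not of log canonical type. Hence the conjecture is false.

**Step 1: a filtration of $R$.** We compare $E$ with $\mathcal O_C\oplus\mathcal O_C$ to get generators and the Hilbert function. For $0\le i\le m$ let $F_i\operatorname{Sym}^mE=e^{m-i}\operatorname{Sym}^iE$. Put $F_i=\operatorname{Sym}^mE$ for $i\ge m$ and $F_{-1}=0$. Then $F_iF_j\subset F_{i+j}$, and $F_i/F_{i-1}\cong\operatorname{Sym}^iE/e\operatorname{Sym}^{i-1}E\cong\mathcal O_C$ for $0\le i\le m$. So $\operatorname{gr}^F\operatorname{Sym}E=\mathcal O_C[s,t]$, with $s$ the class of $e$ and $t$ the generator of $E/\mathcal O_C$.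

Put $W_iR_m=H^0(F_i\otimes A^m)$. For $m\ge1$ the sheaf $F_{i-1}\otimes A^m$ is an iterated extension of copies of $A^m$, which has positive degree on a curve of genus $1$. So its $H^1$ vanishes, and $W_iR_m/W_{i-1}R_m=H^0(C,A^m)$ for $0\le i\le m$. Moreover $H^0(C,A^m)=S_m$ for $S=k[x,y,z]/(f)$, since $H^1(\mathbb P^2,\mathcal O(m-3))=0$. Hence
$$\operatorname{gr}^WR\cong B:=\bigoplus_mS_m\otimes_kk[s,t]_m .$$
The algebra $B$ is generated by $B_1$. So $R$ is generated over $R_0=k$ by $R_1$: the symbol of an element of $W_iR_m$ is a sum of products of $m$ bihomogeneous elements of $B_1$; lift these to $R_1$, subtract, and use induction on $i$. Further $\dim_kR_m=3m(m+1)$ for $m\ge1$, so $\dim R=\dim B=3$.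

**Step 2: the surface $V=\mathbb P(E)$.** Let $p:V=\operatorname{Proj}\operatorname{Sym}E\to C$ and $L=\mathcal O_V(1)\otimes p^*A$, so $R_m=H^0(V,L^m)$. Let $C_0\subset V$ be the zero divisor of $e\in H^0(C,E)=H^0(V,\mathcal O_V(1))$. It is the section $\mathbb P(E/\mathcal O_C)\cong C$.

The bundle $\mathcal O_V(C_0)=\mathcal O_V(1)$ restricts to $E/\mathcal O_C=\mathcal O_C$ on $C_0$. So $C_0^2=0$, the integral curve $C_0$ is nef, and $L\cdot C_0=3$. Next, $\omega_V=\mathcal O_V(-2)\otimes p^*(\omega_C\otimes\det E)=\mathcal O_V(-2)$, i.e. $K_V\sim-2C_0$. The bundle $L$ is ample by the Nakai–Moishezon criterion. Indeed $L^2=2C_0\cdot p^*A=6$. For an integral curve $\Gamma$ we have $L\cdot\Gamma=C_0\cdot\Gamma+p^*A\cdot\Gamma$ with both terms $\ge0$; if the second is $0$ then $\Gamma$ is a fiber, on which $\mathcal O_V(1)$ has positive degree.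

**Step 3: the only section of $\mathcal O_V(mC_0)$.** This is where non-splitness enters:
$$H^0(V,\mathcal O_V(mC_0))=H^0(C,\operatorname{Sym}^mE)=k\,e^m\quad(m\ge0).\tag{7}$$
For $m\ge1$ use $0\to\operatorname{Sym}^{m-1}E\xrightarrow{e}\operatorname{Sym}^mE\to\mathcal O_C\to0$. Let $\epsilon_\alpha$ be local lifts of $1\in E/\mathcal O_C$, with $\epsilon_\alpha-\epsilon_\beta=\eta_{\alpha\beta}e$. Then $\epsilon_\alpha^m-\epsilon_\beta^m\equiv m\eta_{\alpha\beta}\,e\,\epsilon_\beta^{m-1}\pmod{e^2}$. So the connecting map $H^0(\mathcal O_C)\to H^1(\operatorname{Sym}^{m-1}E)$, followed by the map to $H^1(\operatorname{Sym}^{m-1}E/e\operatorname{Sym}^{m-2}E)=H^1(\mathcal O_C)$, sends $1$ to $m\eta\ne0$. The connecting map is injective, so $H^0(\operatorname{Sym}^mE)=e\,H^0(\operatorname{Sym}^{m-1}E)$, and induction applies.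

**Step 4: the cone.** We resolve the vertex. Since $L$ is ample and $R$ is generated in degree $1$, $L$ is globally generated (large powers are, and their sections are polynomials in those of $L$). For the same reason the map $V\to\mathbb P(R_1)$ is a closed embedding. Thus $V=\operatorname{Proj}R$ with $\mathcal O(1)=L$. Let
$$\pi:Y=\operatorname{Spec}_V\bigoplus_{m\ge0}L^m\to\operatorname{Spec}R .$$
Here $Y$ is a line bundle over $V$, so it is smooth and integral. Since $R=H^0(Y,\mathcal O_Y)$, the ring $R$ is a normal domain. On the chart of $r\in R_1$, $Y$ is $\operatorname{Spec}R_{(r)}[r]=\operatorname{Spec}R[\mathfrak m/r]$, so $\pi$ is the blow-up of $\mathfrak m$. It is projective, birational, and an isomorphism off the vertex. Its exceptional divisor is the zero section $V$, with $\mathcal O_Y(-V)|_V\cong L$.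

This proves the first sentence of Theorem 3.

*The split twin.* For $E=\mathcal O_C\oplus\mathcal O_C$ the same construction gives $V_0=C\times\mathbb P^1$ and the ring $B$. On $V_0$ we have $-K_{V_0}\sim C\times\{0\}+C\times\{\infty\}$, which is reduced. Let $Y_0$ be the line bundle over $V_0$ as above, $X_0$ the cone, and $\Delta_0$ the cone over $C\times\{0\}+C\times\{\infty\}$, with strict transform $\Delta_{Y_0}$. Line bundles on $Y_0$ are pulled back from $V_0$, and $K_{Y_0}+V_0+\Delta_{Y_0}$ restricts to $K_{V_0}+C\times\{0\}+C\times\{\infty\}\sim0$. So $K_{X_0}+\Delta_0\sim0$, and its pullback is $K_{Y_0}+V_0+\Delta_{Y_0}$, a simple normal crossing divisor with coefficients $1$ besides $K_{Y_0}$. Hence $B_{B_+}$ is of log canonical type.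

*What the numbers say.* The Hilbert functions of $R$ and $B$ agree, and $\ell(R/\mathfrak m^j)=1+\sum_{0<m<j}3m(m+1)=j^3-j+1$ for both. Replacing $j$ by $\lceil x\rceil$ and averaging the fractional part, one gets $x^3+\frac32x^2+O(x)$. The second coefficient is positive, while Section 2 needed a negative one. So the $\mathfrak m$-adic filtration gives no violation of the kind found on surfaces, and it cannot distinguish $R$ from $B$. But by (7), on $V$ the only effective divisor in $|-rK_V|$ is $2rC_0$, with multiplicity.

This suggests the way past the obstacle. The ring $B$ is a degeneration of $R$. Section 5 shows that non-log-canonicity is caught by the double curve $2C_0$. Section 6 shows that the constant of Lech and Mumford can only increase under degeneration. So it suffices to bound it for $B$, and after one more degeneration for a ring of monomials.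

## 5. The double curve $2C_0$ and a discrepancy $\le-2$

Let $X=\operatorname{Spec}R_{\mathfrak m}$, and write $Y$ also for the base change of $Y$ to $X$. Suppose $(X,\Delta)$ is log canonical.

**Step 1: $\Delta$ is forced along $V$.** Choose $r\ge1$ with $r\Delta$ integral and $r(K_X+\Delta)$ Cartier, hence principal since $X$ is local. Let $\Delta_Y=\pi_*^{-1}\Delta$ and $a=a(V;X,\Delta)\ge-1$. Then $ra$ is an integer and $r(K_Y+\Delta_Y)-raV\sim0$. Let $D=\Delta_Y|_V$, an effective $\mathbb Q$-divisor because $Y$ is regular and $V\not\subset\operatorname{Supp}\Delta_Y$. Adjunction gives $(K_Y+V)|_V\sim K_V$, so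
$$r(K_V+D)\sim r(a+1)V|_V\sim-r(a+1)L,\qquad\text{i.e.}\qquad rD\sim2rC_0-r(a+1)L .$$
As $C_0$ is nef, $0\le D\cdot C_0=-3(a+1)$, so $a=-1$. Then $rD$ is an effective divisor linearly equivalent to $2rC_0$, and (7) gives $rD=2rC_0$. Thus
$$D=2C_0,\qquad K_Y+V+\Delta_Y=\pi^*(K_X+\Delta).$$

**Step 2: the divisors $F_i$.** We look for a divisor over $C_0$ at which both $V$ and $\Delta_Y$ count heavily. Let $v$ be a local equation of $V$ at the generic point of $C_0$ in $Y$, let $w$ restrict to a local equation of $C_0$ in $V$, and let $h$ be a local equation of $r\Delta_Y$. Since $rD=2rC_0$, $h$ restricts on $V$ to a unit times $w^{2r}$, so $h\in(w^{2r},v)$ in the regular local ring $\mathcal O_{Y,C_0}$ with parameters $v,w$.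

Let $Y_1\to Y_0=Y$ be the blow-up of $C_0$, with exceptional divisor $F_1$. For $i\ge1$ let $V_i$ be the strict transform of $V$, $Z_i=F_i\cap V_i$, and $Y_{i+1}\to Y_i$ the blow-up of $Z_i$, with exceptional divisor $F_{i+1}$. Each $Z_i\cong C_0$ is a regular curve and each $Y_i$ is regular. At the generic point of $Z_i$, $F_i$ and $V_i$ have equations $w$ and $v/w^i$. This holds for $i=1$, and blowing up $(w,v/w^i)$ passes from $i$ to $i+1$. So $\operatorname{ord}_{F_i}(w)=1$ and $\operatorname{ord}_{F_i}(v)=i$.

The coefficient of $F_i$ in $K_{Y_i/Y}$ is $i$. It is $1$ for $F_1$. The center $Z_i$ has codimension two and lies on $F_i$ with multiplicity one, and on no earlier $F_j$, because blowing up $Z_{i-1}$ separates $V$ from $F_{i-1}$. So the coefficient of $F_{i+1}$ is $1$ plus that of $F_i$.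

**Step 3: the discrepancy.** Take $q=2r$. Then $\operatorname{ord}_{F_q}(h)\ge\min(2r,q)=2r$, and
$$a(F_q;X,\Delta)=q-\operatorname{ord}_{F_q}(v)-\tfrac1r\operatorname{ord}_{F_q}(h)\le q-q-2=-2<-1,$$
a contradiction. So $R_{\mathfrak m}$ is not of log canonical type. $\square$

The only inequalities used were $a(V;X,\Delta)\ge-1$ and $a(F_q;X,\Delta)\ge-1$. Section 8 needs this.

## 6. Degeneration raises the Lech–Mumford constant

Let $G=\bigoplus_{j\ge0}G_j$ be a standard graded algebra of dimension $4$ over a field $G_0$. Call an ideal $I\subset G$ *admissible* if $I\ne G$ and $I\supset G_{\ge N}$ for some $N$; it need not be homogeneous. Put $\ell(G/I)=\dim_{G_0}G/I$, $\operatorname{e}(I)=\lim_k4!\,\ell(G/I^k)/k^4$, and $\Lambda(G)=\sup_I\operatorname{e}(I)/(4!\,\ell(G/I))$. Powers of admissible ideals are admissible, as $(G_{\ge N})^k=G_{\ge Nk}$ for $N\ge1$.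

For $G=R[T]$ with $\deg T=1$ we have $G_{\ge N}=(\mathfrak m,T)^N$, and $G/G_{\ge N}$ is the quotient of $R_{\mathfrak m}[[T]]$ by the $N$-th power of its maximal ideal. So primary ideals of $R_{\mathfrak m}[[T]]$ correspond to admissible ideals of $G$, with the same colengths and multiplicities, and
$$\operatorname{lm}(R_{\mathfrak m}[[T]])=\Lambda(R[T]).\tag{8}$$

**Lemma 4.** Let $W$ be an increasing, multiplicative, exhaustive filtration of $G$ by graded subspaces, $W_{-1}=0$, $G_0\subset W_0$, such that $\operatorname{gr}^WG$ is standard graded for the grading by $j$. For $I$ admissible, $\operatorname{in}(I)=\bigoplus_i(I\cap W_i+W_{i-1})/W_{i-1}$ is admissible in $\operatorname{gr}^WG$, with $\ell(\operatorname{gr}^WG/\operatorname{in}(I))=\ell(G/I)$ and $\operatorname{e}(\operatorname{in}(I))\ge\operatorname{e}(I)$. In particular $\Lambda(G)\le\Lambda(\operatorname{gr}^WG)$.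

*Proof.* The Hilbert functions of $G$ and $\operatorname{gr}^WG$ agree, so both have dimension $4$. If $I\supset G_{\ge N}$, then $\operatorname{in}(I)\supset(\operatorname{gr}^WG)_{\ge N}$. Also $\operatorname{gr}^WG/\operatorname{in}(I)=\operatorname{gr}(G/I)$ for the induced filtration of the finite-dimensional space $G/I$. This gives the colength, and so $\operatorname{in}(I)$ is proper. The same holds for $I^k$. A product of symbols of $k$ elements of $I$ is zero or the symbol of an element of $I^k$, so $\operatorname{in}(I)^k\subset\operatorname{in}(I^k)$. Hence $\ell(\operatorname{gr}^WG/\operatorname{in}(I)^k)\ge\ell(G/I^k)$. $\square$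

**Lemma 5.** Let $\mathcal O$ be a valuation ring with fraction field $k$ and residue field $\kappa$. Let $\mathcal G=\bigoplus\mathcal G_j$ be a graded $\mathcal O$-algebra with each $\mathcal G_j$ finite free, such that $G=\mathcal G\otimes k$ and $G_\kappa=\mathcal G\otimes\kappa$ are standard graded of dimension $4$. Then $\Lambda(G)\le\Lambda(G_\kappa)$.

*Proof.* Let $I\supset G_{\ge N}$ be admissible, $I'=I\cap\mathcal G$, and $I_\kappa$ the image of $I'$ in $G_\kappa$. Then $\mathcal G/I'\subset G/I$ is torsion-free and is a quotient of $\bigoplus_{j<N}\mathcal G_j$. A finitely generated torsion-free module over a valuation ring is free. Its rank is $\dim_kG/I$, since every element of $I$ has a nonzero multiple in $I'$. Tensoring with $\kappa$ gives $\ell(G_\kappa/I_\kappa)=\ell(G/I)$. In particular $I_\kappa$ is proper, and it contains $(G_\kappa)_{\ge N}$. The same applies to $I^k$, and $(I_\kappa)^k\subset(I^k)_\kappa$ because $(I')^k\subset I^k\cap\mathcal G$. So $\operatorname{e}(I_\kappa)\ge\operatorname{e}(I)$. $\square$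

**Step 1: from $R$ to $B$.** Apply Lemma 4 to $R[T]$ with the filtration $W$ of Section 4 and $T\in W_0$. This gives $\Lambda(R[T])\le\Lambda(B[T])$.

**Step 2: from the cubic to the triangle.** Now the coefficient $5$ is used, since modulo $5$ we have $f\equiv xyz$. By Chevalley's theorem there is a valuation ring $\mathcal O$ of $k$ dominating $\mathbb Z_{(5)}$; let $\kappa$ be its residue field. In $\mathcal S=\mathcal O[x,y,z]/(f)$ each $\mathcal S_m$ is free, with basis the monomials not divisible by $xyz$. Indeed, the map
$$\mathcal O[x,y,z]_{m-3}\oplus\langle\text{monomials of degree }m\text{ not divisible by }xyz\rangle\to\mathcal O[x,y,z]_m,\qquad(g,u)\mapsto fg+u,$$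
is an isomorphism modulo the maximal ideal of $\mathcal O$, because $f\equiv xyz$ there. So its determinant is a unit. Apply Lemma 5 to $\mathcal G=\big(\bigoplus_m\mathcal S_m\otimes\mathcal O[s,t]_m\big)[T]$:
$$\Lambda(B[T])\le\Lambda(B_0[T]),\qquad B_0=\bigoplus_m\big(\kappa[x,y,z]/(xyz)\big)_m\otimes\kappa[s,t]_m .$$

**Step 3: from arbitrary ideals to monomial ideals.** Let $G=B_0[T]$. It has the basis of monomials $x^ay^bz^cs^{a+b+c-i}t^iT^h$ indexed by $(p,h)\in\Sigma\times\mathbb N$, where
$$\Sigma=\{p=(a,b,c,i)\in\mathbb N^4:\ abc=0,\ 0\le i\le a+b+c\},$$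
and the product of two basis monomials is a basis monomial or $0$. Let $I\supset G_{\ge N}$ be admissible and $\lambda(a,b,c,i,h)=a+Nb+N^2c+N^3i+N^4h$. On exponents of degree $a+b+c+h<N$ all five entries are smaller than $N$, so $\lambda$ is injective there. The filtration $W_j=\langle\text{monomials with }\lambda\le j\rangle$ comes from a grading, so $\operatorname{gr}^WG=G$. The ideal $\operatorname{in}(I)$ is $\lambda$-homogeneous and contains $G_{\ge N}$. Each $\lambda$-homogeneous piece of $G/G_{\ge N}$ is at most one-dimensional, spanned by a monomial. Hence $\operatorname{in}(I)$ is a monomial ideal. By Lemma 4, $\Lambda(B_0[T])\le1$ follows from: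

**Proposition 6.** $\operatorname{e}(J)\le4!\,\ell(G/J)$ for every admissible monomial ideal $J\subset G=B_0[T]$.

## 7. Convex functions on a cone and monotone rounding

Let $J\supset G_{\ge N}$ be an admissible monomial ideal, with $N\ge1$.

**Step 1: the multiplicity is bounded by volumes.** Consider the monomials not involving $z$; the faces of monomials without $x$ and without $y$ are treated symmetrically. They are indexed by $M_z=\mathcal C\cap\mathbb Z^4$, where
$$\mathcal C=D\times\mathbb R_{\ge0},\qquad D=\{(a,b,i)\in\mathbb R^3:\ a,b\ge0,\ 0\le i\le a+b\}.$$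
Let $g_1,\dots,g_r$ be the exponents of those minimal monomial generators of $J$ that do not involve $z$. Factors of a monomial without $z$ do not involve $z$, so the exponents of monomials of $J$ without $z$ form $J_z=\bigcup_j(g_j+M_z)$. Put $N_z=\operatorname{conv}(g_1,\dots,g_r)+\mathcal C\supset J_z$, a closed convex polyhedron.

The cone $\mathcal C$ is generated by the degree-one vectors $(1,0,0,0),(1,0,1,0),(0,1,0,0),(0,1,1,0),(0,0,0,1)$ in coordinates $(a,b,i,h)$: split $i=i_1+i_2$ with $0\le i_1\le a$, $0\le i_2\le b$. Their $N$-multiples lie in $J_z$. If a point of $\mathcal C$ is $\sum c_jv_j$ in these generators with $\sigma=\sum c_j=a+b+h\ge N$, then it equals $\sum\frac{c_j}{\sigma}Nv_j+(1-\frac N\sigma)\sum c_jv_j\in N_z$. So $N_z$ contains all points of $\mathcal C$ with $a+b+h\ge N$, and $\mathcal C\setminus N_z$ is bounded.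

Let $u\in M_z\cap(k+r)N_z$. Write $u=\sum\lambda_jg_j+c$ with $\lambda_j\ge0$, $\sum\lambda_j=k+r$, $c\in\mathcal C$. Then $\sum\lfloor\lambda_j\rfloor\ge k$ and $u-\sum\lfloor\lambda_j\rfloor g_j\in\mathcal C\cap\mathbb Z^4=M_z$, so the monomial with exponent $u$ lies in $J^k$. Every monomial lies in at least one of the three faces. With $r_\bullet$ the number of generators for the face $\bullet$,
$$\ell(G/J^k)\le\sum_{\bullet\in\{x,y,z\}}\#\big(\mathbb Z^4\cap(\mathcal C\setminus(k+r_\bullet)N_\bullet)\big)=\sum_\bullet k^4\operatorname{vol}(\mathcal C\setminus N_\bullet)+o(k^4),$$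
because $\mathcal C\setminus(k+r_\bullet)N_\bullet=(k+r_\bullet)(\mathcal C\setminus N_\bullet)$ is a dilate of a bounded difference of polyhedra. Hence
$$\operatorname{e}(J)\le4!\sum_\bullet\operatorname{vol}(\mathcal C\setminus N_\bullet).\tag{9}$$

**Step 2: volumes as integrals of convex functions.** We replace $N_\bullet$ by a function on $D$, to be compared with colengths at lattice points. For $p\in D$ put $F_\bullet(p)=\min\{h\ge0:(p,h)\in N_\bullet\}$. It is finite, since $(p,N)=(0,N)+(p,0)\in N_\bullet$. The function $F_\bullet$ is convex because $N_\bullet$ is, and it vanishes for points of degree $\ge N$ (degree $a+b$ on the face $z$). Since $N_\bullet$ is stable under increasing $h$, $\operatorname{vol}(\mathcal C\setminus N_\bullet)=\int_DF_\bullet$.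

For $p\in\Sigma$ let $\ell_p=\#\{h\ge0:(p,h)\text{ is not the exponent of a monomial of }J\}$. As $J$ is an ideal, $(p,\ell_p)$ is an exponent of $J$. Therefore
$$F_\bullet(p)\le\ell_p\ \text{ for every face }\bullet\text{ containing }p,\qquad\ell(G/J)=\sum_{p\in\Sigma}\ell_p.\tag{10}$$

*A case by hand: the node.* For $\kappa[x,y,T]/(xy)$ there are two faces, each with $D=[0,\infty)$. The same reasoning gives (9) with $2!$ in place of $4!$, and (10). Convexity on each interval $[p,p+1]$ gives the trapezoid estimate $\int_0^\infty F\le\frac12F(0)+\sum_{p\ge1}F(p)$. The point $0$ lies on both faces and gets total weight $\frac12+\frac12=1$; every other point gets weight $1$. So $\operatorname{e}(J)\le2!\,\ell$ for every admissible monomial ideal. The example $(x,y,T)^2$ of Section 1 has equality.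

For our $D$ we need a substitute for the trapezoid rule, with small weights on the common edges of the three faces. Rounding a point of $D$ down in the coordinates $(a,b,i)$ does not work. The point $(\frac12,\frac12,1)$ of $D$ rounds to $(0,0,1)$, which violates $i\le a+b$. Also, giving weight $1$ on each face to a point lying on two faces would count it twice. Both defects disappear if one describes $D$ by comparisons between coordinates, since rounding preserves order, and averages over a random shift.

**Step 3: randomized rounding.** Embed $\mathbb R^3$ in $\mathbb R^4$ by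
$$\iota(a,b,i)=(x_1,x_2,x_3,x_4)=(a,\,i,\,0,\,i-b).$$
Then $\iota(\mathbb Z^3)=\{P\in\mathbb Z^4:P_3=0\}$, and
$$D=\{x_1\ge x_3,\ x_2\ge x_4,\ x_2\ge x_3,\ x_1\ge x_4\},$$
since these four differences are $a,\ b,\ i,\ a+b-i$. For $x\in D$ and $\theta\in[0,1)$ let $P(x,\theta)$ be the componentwise floor of $\iota(x)+\theta(1,1,1,1)$. Its third coordinate is $0$, so it is the image of a lattice point. It lies in $D$, because $y\mapsto\lfloor y+\theta\rfloor$ is monotone. For instance, the bad point $(\frac12,\frac12,1)$ has image $(\frac12,1,0,\frac12)$. It is rounded to $(0,1,0,0)$, i.e. $(a,b,i)=(0,1,1)$, for $\theta<\frac12$, and to $(1,1,0,1)$, i.e. $(1,0,1)$, for $\theta\ge\frac12$. Both lie in $D$ and their mean is the point.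

In general $\int_0^1\lfloor y+\theta\rfloor\,d\theta=y$, so the average of $P(x,\theta)$ over $\theta$ is $x$. It takes finitely many values, so convexity gives $F_\bullet(x)\le\int_0^1F_\bullet(P(x,\theta))\,d\theta$. Integrating over $D$,
$$\int_DF_\bullet\le\sum_{p\in D\cap\mathbb Z^3}\omega(p)F_\bullet(p),\qquad\omega(p)=\operatorname{vol}\{(x,\theta)\in D\times[0,1):P(x,\theta)=p\}.\tag{11}$$

**Step 4: the weights.** The map $(x,\theta)\mapsto y=\iota(x)+\theta(1,1,1,1)$ is a volume-preserving bijection from $\mathbb R^3\times[0,1)$ to $\{y\in\mathbb R^4:y_3\in[0,1)\}$: we have $y_3=\theta$, and $(a,b,i)\mapsto(a,i,i-b)$ has determinant $\pm1$. The inequalities defining $D$ are unchanged by adding $\theta(1,1,1,1)$. So, writing $y=\iota(p)+u$, $\omega(p)$ is the probability, for $u\in[0,1)^4$ uniform, that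
$$y_1\ge y_3,\quad y_2\ge y_4,\quad y_2\ge y_3,\quad y_1\ge y_4 .$$
Always $\omega(p)\le1$. If $a=0$, the first condition is $u_1\ge u_3$, so $\omega(p)\le\frac12$. If $b=0$, the second is $u_2\ge u_4$, so $\omega(p)\le\frac12$. For $p=0$ the conditions say that $u_1,u_2$ are the two largest of four independent uniform numbers, so $\omega(0)=1/\binom42=\frac16$.

**Step 5: adding the faces.** Let $p=(a,b,c,i)\in\Sigma$.

- If exactly two of $a,b,c$ are positive, $p$ lies in one face, with weight $\le1$.
- If exactly one is positive, $p$ lies in two faces. In each of them one of the two degree coordinates is zero, so the weight is $\le\frac12$ in each.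
- If $a=b=c=0$, then $i=0$, and $p=0$ lies in three faces, with total weight $3\cdot\frac16=\frac12$.

So the total weight of each $p$ is at most $1$, and by (9), (11) and (10)
$$\operatorname{e}(J)\le4!\sum_\bullet\sum_p\omega_\bullet(p)F_\bullet(p)\le4!\sum_{p\in\Sigma}\ell_p\sum_{\bullet\ni p}\omega_\bullet(p)\le4!\sum_{p\in\Sigma}\ell_p=4!\,\ell(G/J).\qquad\square$$

**End of the proof of Theorem 3.** By (8) and Section 6,
$$\operatorname{lm}(R_{\mathfrak m}[[T]])=\Lambda(R[T])\le\Lambda(B[T])\le\Lambda(B_0[T])\le1,$$
and $\operatorname{lm}\ge1$ for every local ring. So $R_{\mathfrak m}$ is semistable, hence lim-stable by Lemma 1. By Section 5 it is not of log canonical type. $\square$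

## 8. Adding polynomial variables: every dimension at least three

For $n\ge0$ let $R^{(n)}$ be the localization of $R[t_1,\dots,t_n]$ at $(\mathfrak m,t_1,\dots,t_n)$. It is a normal local domain of dimension $3+n$, essentially of finite type over $k$.

**Step 1: $R^{(n)}$ is semistable.** The rings $R^{(n)}[[T]]$ and $R_{\mathfrak m}[[T]][[t_1,\dots,t_n]]$ have the same completion. Since $\operatorname{lm}$ depends only on the completion, Lemma 1 gives $1\le\operatorname{lm}(R^{(n)}[[T]])\le\operatorname{lm}(R_{\mathfrak m}[[T]])=1$.

**Step 2: $R^{(n)}$ is not of log canonical type.** We localize at a prime where the argument of Section 5 applies over a larger field. Suppose $(\operatorname{Spec}R^{(n)},\Delta)$ is log canonical. The ideal $\mathfrak mR^{(n)}$ is prime, since $R^{(n)}/\mathfrak mR^{(n)}$ is a localization of $k[t_1,\dots,t_n]$. Let $k'=k(t_1,\dots,t_n)$. The localization of $R^{(n)}$ at $\mathfrak mR^{(n)}$ is the localization of $R\otimes_kk'$ at its irrelevant ideal, because nonzero polynomials in the $t_i$ lie outside $\mathfrak mR^{(n)}$. By flat base change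 this is the ring of Theorem 3 constructed over $k'$. The equation $f$ is the same, and the extension $E\otimes k'$ has class $\eta\otimes1\ne0$ in $H^1(\mathcal O_C)\otimes k'$, so it is non-split. Let $X'$ be its spectrum and $\Delta'$ the restriction of $\Delta$. Canonical divisors over $k$ and over $k'$ agree on $X'$ and on regular models of it: the determinants of the differentials differ by the free factor coming from $\Omega_{k'/k}$, as in Section 2. So $K_{X'}+\Delta'$ is $\mathbb Q$-Cartier.

The schemes $Y_i\times_{\operatorname{Spec}R}\operatorname{Spec}R^{(n)}$, with $Y_i$ the models of Section 5 over $k$, are proper and birational over $\operatorname{Spec}R^{(n)}$. They are regular, hence normal, because adjoining variables and localizing preserves regularity. They contain the prime exceptional divisors induced by $V$ and $F_i$. Blowing up commutes with flat base change, so over $X'$ these schemes become the models of Section 5 constructed over $k'$. Discrepancies are computed at generic points of divisors, and the generic points of the divisors induced by $V$ and $F_i$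 lie over $X'$. Since $(\operatorname{Spec}R^{(n)},\Delta)$ is log canonical, we obtain $a(V;X',\Delta')\ge-1$ and $a(F_i;X',\Delta')\ge-1$ for all $i$. These are the only inequalities that Section 5 uses, so Section 5 over $k'$ gives a contradiction.

Hence for every $d=3+n\ge3$ the ring $R^{(n)}$ is a semistable normal local domain of dimension $d$ that is not of log canonical type. With Section 3 this completes the proof of Theorem 1. $\square$
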